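# Gaps between surviving disagreements in the one-dimensional Axelrod model

## 1. A particle on every disagreement

Take a bi-infinite row of letters from $\{1,\dots,q\}$, one at each vertex of $\mathbb Z$. Call the edge $\{x,x+1\}$ simply *edge $x$*, and put a particle on edge $x$ whenever the letters at $x$ and $x+1$ differ. Now let the row evolve by copying across occupied edges. On an occupied edge $x$ two updates are possible:

$$(-):\ \text{the letter at } x \text{ becomes the letter at } x+1,\qquad (+):\ \text{the letter at } x+1 \text{ becomes the letter at } x .$$

Consider update $(-)$. It changes only the letter at $x$, so only edges $x-1$ and $x$ can be affected. Edge $x$ becomes empty, since its two ends now agree. For edge $x-1$ there are two possibilities.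

* If edge $x-1$ was empty, the letter at $x-1$ equaled the old letter at $x$, which differed from the letter at $x+1$. So edge $x-1$ becomes occupied: the particle has *jumped* from $x$ to $x-1$.
* If edge $x-1$ was occupied, it becomes empty when the letters at $x-1$ and $x+1$ are equal, and stays occupied when they differ. We say that the particle jumps from $x$ onto the occupied edge $x-1$, with *annihilation* in the first case and *coalescence* in the second.

Update $(+)$ is the mirror image, with a jump from $x$ to $x+1$.

For example, let the letters at vertices $0,\dots,5$ be $1\,1\,2\,2\,3\,1$. Edges $1,3,4$ are occupied. Update $(-)$ on edge $1$ gives $1\,2\,2\,2\,3\,1$: the particle moved from edge $1$ to edge $0$. Starting again from the first row, update $(-)$ on edge $4$ gives $1\,1\,2\,2\,1\,1$: the particle of edge $4$ jumped onto edge $3$, which stays occupied, a coalescence. Had the first row been $1\,1\,2\,2\,3\,2$, the same update would give $1\,1\,2\,2\,2\,2$, and edges $3$ and $4$ both become empty, an annihilation. When $q=2$ only annihilation occurs, because two letters that both differ from a third one are equal.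

Give each particle a name: the edge $a$ where it sits at time $0$. When a particle jumps onto an occupied edge, both particles die if there is annihilation. If there is coalescence, the jumper dies and the resident survives. No particle is ever created. Suppose finally that the two updates on an occupied edge always happen at the *same rate as each other*, whatever that rate is and however it depends on the rest of the world. Then each particle, while alive, has no drift, and the object on which everything below turns is

$$\text{the gap } X^b_t-X^a_t \text{ between two particles } a<b .$$

While both particles are alive the gap is a positive integer, and it has no drift. A nonnegative martingale converges. An integer-valued function that converges is eventually constant. So *two particles that both live forever must both stop moving*.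

This is a tool for deciding whether such a system settles down locally or keeps changing forever, when the jump rates are so entangled that one cannot compute with them. The system in question is the Axelrod model.

## 2. The Axelrod model, and what is to be proved

Let $F\ge2$ and $q\ge2$ be integers. The state space is $\{1,\dots,q\}^{\mathbb Z\times\{1,\dots,F\}}$: the individual at $x\in\mathbb Z$ has a *culture* $\eta(x)=(\eta(x,1),\dots,\eta(x,F))$, a list of $F$ *features*. For neighbors $x,y$ let $F(x,y)=\sum_{i=1}^F\mathbf 1\{\eta(x,i)=\eta(y,i)\}$ be the number of features on which they agree. Neighbors interact at rate $F(x,y)/F$. If their cultures are identical, nothing happens. Otherwise a feature on which they disagree is chosen uniformly, and with probability $1/2$ each, one of the two copies the other's state of that feature. So if $0<F(x,y)<F$ and $\eta(x,i)\ne\eta(y,i)$, then $\eta(x,i)$ is replaced by $\eta(y,i)$ at rate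
$$\frac12\cdot\frac{F(x,y)}F\cdot\frac1{F-F(x,y)} .\tag{1}$$
No other transitions occur. In particular neighbors who share nothing never interact.

**Definition (long-time behavior).** The system *fluctuates* if for all $x,i$ the state $\eta_t(x,i)$ a.s. changes value at arbitrarily large times $t$. It *fixates* if there is a random configuration $\eta_\infty$ on the same probability space such that for all $x,i$, a.s. $\eta_t(x,i)=\eta_\infty(x,i)$ eventually in $t$; equivalently, a.s. each $\eta_t(x,i)$ changes only finitely many times. It *clusters* if $P(\eta_t(x,i)=\eta_t(y,i))\to1$ as $t\to\infty$ for all $x,y,i$. When we say this *of feature $i$*, we mean the same condition for that $i$ only.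

Let $\pi_0$ be the initial law under which all $\eta_0(x,i)$ are independent and uniform on $\{1,\dots,q\}$. The problem, taken from Nicolas Lanchier and Stylianos Scarlatos, "Fixation in the one-dimensional Axelrod model", arXiv:1301.0130 (2013), is to prove or disprove the following.

**Conjecture.** For every $F,q\ge2$, if the Axelrod model started from $\pi_0$ fluctuates then it clusters, and if it fixates then it does not cluster.

The conjecture is true. To state what we prove, put
$$D_t(x)=\{i:\eta_t(x,i)\ne\eta_t(x+1,i)\},$$
the set of features in disagreement across edge $x$, and allow more general rates. For each $i$ let $r_i$ be a function from $\{D\subseteq\{1,\dots,F\}:i\in D\}$ to $[0,R]$, where $0<R<\infty$. If $i\in D_t(x)$, each of the updates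
$$(-):\ \eta(x,i):=\eta(x+1,i),\qquad (+):\ \eta(x+1,i):=\eta(x,i)$$
occurs at rate $r_i(D_t(x))$. By (1), the Axelrod model is the case
$$r_i(D)=\frac12\cdot\frac{F-|D|}F\cdot\frac1{|D|}.\tag{2}$$
For $F=2$ this is $\frac14$ if $|D|=1$ and $0$ if $|D|=2$. For $F=3$ it is $\frac13,\frac1{12},0$ for $|D|=1,2,3$.

The initial law $\mu$ is any translation-invariant and ergodic law on the state space; *ergodic* means that every translation-invariant event has probability $0$ or $1$. The law $\pi_0$ is an example, being i.i.d. over vertices. A non-example: with probability $\frac12$ all states are $1$, and with probability $\frac12$ all states are $2$. This law is translation invariant, but "all states are $1$" is an invariant event of probability $\frac12$. Feature $i$ is *nondegenerate* if $\mu(\eta(0,i)=s)<1$ for all $s$. Under $\pi_0$ every feature is nondegenerate, since $q\ge2$. Put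
$$u_i(t)=P(i\in D_t(0)),$$
the density at time $t$ of the particles of feature $i$.

**Theorem 1.** The limit $u_i:=\lim_{t\to\infty}u_i(t)$ exists.

* (a) If $u_i>0$, then feature $i$ fixates and does not cluster.
* (b) If $u_i=0$, then feature $i$ clusters. If it is also nondegenerate, then it fluctuates.

**Theorem 2.** For every $F,q\ge2$, the Axelrod model started from $\pi_0$ satisfies exactly one of:

* (I) it fluctuates and clusters;
* (II) it fixates and does not cluster.

In particular fluctuation $\Leftrightarrow$ clustering, and fixation $\Leftrightarrow$ non-clustering. Moreover, if $P(\eta_t(0,1)\text{ changes infinitely often})>0$, then (I) holds.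

**Theorem 3.** For the Axelrod rates (2) and any ergodic $\mu$ as above, $u_1=\dots=u_F=:u$. If $u=0$, the system clusters and every nondegenerate feature fluctuates. If $u>0$, the system fixates and does not cluster, and a.s. any two neighbors in $\eta_\infty$ have either identical cultures or cultures differing in all $F$ features, the latter with probability exactly $u$. In particular, if all features are nondegenerate, exactly one of (I), (II) holds.

Theorem 2 contains the conjecture.

## 3. One or two particles alone on the line, and where recurrence fails

Take $F=q=2$ and Axelrod rates. A particle whose edge carries no particle of the other feature jumps at rate $\frac14$ in each direction. Two particles of different features on the same edge are frozen, since $r_i(\{1,2\})=0$. The following starting configurations are deterministic and not translation invariant, but they can be solved by hand.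

*One particle.* Vertices $\le0$ have culture $(1,1)$, vertices $\ge1$ have culture $(1,2)$. The single particle, of feature $2$, performs a symmetric random walk forever. The walk is recurrent, so each $\eta_t(x,2)$ changes at arbitrarily large times, and $P(\eta_t(x,2)\neq\eta_t(y,2))$ is the probability that the walk lies between $x$ and $y$, which tends to $0$. So feature $2$ fluctuates and clusters. Feature $1$ never changes. The system as a whole neither fluctuates nor fixates: the two notions are not complementary by definition.

*Two particles of different features.* Vertices $\le 0$ have culture $(1,1)$, vertex $1$ has $(2,1)$, vertices $\ge2$ have $(2,2)$. There is a particle of feature $1$ on edge $0$ and one of feature $2$ on edge $1$. As long as they are on different edges they move as independent walks. The difference of their positions is a recurrent walk, so they meet a.s., and from then on nothing moves. The system fixates and does not cluster.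

*Two particles of the same feature.* Vertices $\le0$ and $\ge4$ have culture $(1,1)$, vertices $1,2,3$ have $(2,1)$. The particles on edges $0$ and $3$ move independently, meet a.s., and annihilate. The system fixates *and* clusters.

The last example shows that some hypothesis such as $\pi_0$ is needed. The second one shows what goes wrong with the first approach one would try for "fluctuation implies clustering". That approach reads: the particles of one feature are symmetric walks on $\mathbb Z$, symmetric walks are recurrent, so particles keep meeting and destroying each other, and the density $u_i(t)$ tends to $0$. It stops at the word "so". The *clock* of a particle is run by the other features, it can stop, and it is not independent of the walk. Two particles of the same feature need not meet if both are stuck.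

One may then argue by contradiction: if the density does not tend to $0$, there should be particles that live forever; show that each of them eventually freezes. A single surviving particle is a martingale with steps $\pm1$, but this alone does not freeze it: in the first example the lone particle survives and oscillates forever. A single position is not bounded from either side. The *gap* between two survivors is bounded below by $0$, and this is where the argument gets through. A positive density of survivors then confines every vertex between two frozen particles.

The other half, "fixation excludes clustering", needs a different and softer input. If a feature both fixates and clusters, the limit is one letter $s$ for the whole line. By ergodicity $s$ is deterministic, but the proportion of each letter is conserved in time, which is a contradiction when the feature is nondegenerate. A version of this argument appears in Section 7.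

## 4. Poisson marks, ergodicity and compensators

**Construction.** For each edge $x$, feature $i$ and sign $\pm$, let $M^{x,i,\pm}$ be independent Poisson processes of rate $R$. Their points, called *marks*, carry independent uniform $[0,1]$ labels $U$, and all of this is independent of $\eta_0$. At a mark of $M^{x,i,\pm}$ at time $s$, perform update $(\pm)$ of feature $i$ on edge $x$ if and only if
$$i\in D_{s-}(x)\quad\text{and}\quad U\le r_i(D_{s-}(x))/R .$$

This defines the process. Fix $t$. An edge has no mark in $[0,t]$ with probability $e^{-2FRt}>0$, independently over edges, so a.s. there are infinitely many mark-free edges on each side. They cut $\mathbb Z$ into finite blocks of vertices. No update occurs across a mark-free edge, so each block evolves by itself on $[0,t]$, with finitely many marks at distinct times. The names of particles are well defined too. On $[0,t]$ a particle on a mark-free edge never jumps, so particles inside a block only move inside it or step onto the mark-free edge at one of its ends. Hence the named particles strictly inside a block are determined by that block, and what happens on a mark-free edge is determined by the finitely many arrivals from the two adjacent blocks. The process has the prescribed bounded finite-range rates;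 it is the Feller process with these rates, whose law is determined by its generator (Liggett, *Interacting Particle Systems*, Ch. I).

Let $\mathcal F_t$ be the $\sigma$-field generated by $\eta_0$ and the marks up to time $t$.

**Ergodicity.** The whole trajectory, particle names included, is a translation-equivariant measurable function of the pair ($\eta_0$, marks). This pair is ergodic: it is the product of an ergodic system and the marks, which are i.i.d. over $x$ and hence mixing. Here is the textbook reason. Let $P_1$ be ergodic under $\theta_1$ and $P_2$ mixing under $\theta_2$, and write $P=P_1\otimes P_2$, $\theta=\theta_1\times\theta_2$. For events $A,A'$ and $B,B'$ in the two factors,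
$$\frac1n\sum_{k=0}^{n-1}P_1(A\cap\theta_1^{-k}A')\,P_2(B\cap\theta_2^{-k}B')\longrightarrow P_1(A)P_1(A')P_2(B)P_2(B'),$$
because the second factor converges to $P_2(B)P_2(B')$ and the first averages to $P_1(A)P_1(A')$ by the mean ergodic theorem. Finite disjoint unions of rectangles approximate every event, so $\frac1n\sum_{k<n}P(E\cap\theta^{-k}E')\to P(E)P(E')$ for all events. With $E=E'$ invariant, $P(E)=P(E)^2$. Thus every translation-invariant event built from ($\eta_0$, marks) has probability $0$ or $1$, and every translation-invariant random variable is a.s. constant. We use this mainly in the following form.

(E) *If $S\subseteq\mathbb Z$ is a random set that is a translation-equivariant function of ($\eta_0$, marks) and $P(0\in S)>0$, then a.s. $S$ is unbounded in both directions.*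

Indeed $P(S\cap[n,\infty)\ne\emptyset)\ge P(n\in S)=P(0\in S)$ for all $n$. These events decrease in $n$, so $P(\sup S=\infty)\ge P(0\in S)>0$. The event $\{\sup S=\infty\}$ is invariant, so it has probability $1$. The other direction is the same.

**Compensators.** Let $k$ run over the triples $(x,i,\pm)$, and let $H(s,k,u)$ be bounded, measurable, and, for fixed $k$ and $u$, adapted and left-continuous in $s$ (hence predictable). Put
$$N_t=\sum_{\text{marks }(s,k,U),\ s\le t}H(s,k,U),\qquad \Lambda_t=\int_0^t\sum_k\int_0^1H(s,k,u)\,R\,du\,ds .$$
The textbook compensation formula for Poisson processes says: if $E\int_0^t\sum_k\int_0^1|H|\,R\,du\,ds<\infty$ for all $t$, then $N-\Lambda$ is an $(\mathcal F_t)$-martingale; in particular $EN_t=E\Lambda_t$. Here is a consequence, used in Section 9.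

(C) *If $H$ takes values in $\{0,1\}$ and $\Lambda_t=\int_0^t\lambda_s\,ds$ with $\lambda$ bounded, then a.s. on $\{N_\infty<\infty\}$ we have $\int_0^\infty\lambda_s\,ds<\infty$.*

To see this, let $\tau_n$ be the time of the $(n+1)$-st counted mark ($\infty$ if there is none). Applying the formula to $H\mathbf 1\{s\le\tau_n\}$ gives $E\Lambda_{t\wedge\tau_n}=EN_{t\wedge\tau_n}\le n+1$. Letting $t\to\infty$, $E\Lambda_{\tau_n}\le n+1$ by monotone convergence, so $\Lambda_{\tau_n}<\infty$ a.s. On $\{N_\infty\le n\}$ we have $\tau_n=\infty$. Take the union over $n$.

**Lemma 1 (conservation).** For all $i,s,t$: $P(\eta_t(0,i)=s)=\mu(\eta(0,i)=s)$.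

*Proof.* Write $\rho_v(x)=r_i(D_v(x))\mathbf 1\{i\in D_v(x)\}$ and $h_v(x)=\mathbf 1\{\eta_v(x,i)=s\}$. The variable $h(0)$ changes only through update $(-)$ on edge $0$, at rate $\rho(0)$, which changes it by $h(1)-h(0)$, and through update $(+)$ on edge $-1$, at rate $\rho(-1)$, which changes it by $h(-1)-h(0)$. By the compensation formula,
$$P(\eta_t(0,i)=s)-P(\eta_0(0,i)=s)=\int_0^t\Big(E[\rho_v(0)(h_v(1)-h_v(0))]+E[\rho_v(-1)(h_v(-1)-h_v(0))]\Big)dv .$$
Shifting by one, translation invariance turns the second expectation into $E[\rho_v(0)(h_v(0)-h_v(1))]$. The integrand is $0$. $\square$

## 5. Survivors: from a density of particles to immortal particles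

Fix a feature $i$ for this section and the next two. A *particle* sits on edge $x$ at time $t$ if $i\in D_t(x)$. Updates of other features do not affect the states $\eta(\cdot,i)$, so they move no particle of feature $i$; they only influence the rates. By Section 1, a state $\eta(\cdot,i)$ changes only when a particle jumps, and each performed update of feature $i$ moves exactly one particle by one step.

For $a$ with $i\in D_0(a)$, let $X^a_t$ be the position of particle $a$ and $T_a\in(0,\infty]$ its death time. If it dies by its own jump, it makes that jump at time $T_a$. After $T_a$ its position stays constant. At every time the living particles occupy exactly the edges where feature $i$ disagrees, one particle per edge. While alive, particle $a$ jumps by $+1$ and by $-1$ at the same rate $r_i(D_t(X^a_t))\le R$.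

(O) *Order is preserved: if $a<b$ are both alive at time $t$, then $X^a_t<X^b_t$.* Both are alive throughout $[0,t]$, so they are never on the same edge. Their difference starts at $b-a>0$, changes by one step at a time, and never equals $0$, so it stays at least $1$.

The number $u_i(t)$ counts disagreements at a fixed place at time $t$; it says nothing yet about how long individual particles live. The next lemma makes the link.

**Lemma 2.** $P(i\in D_0(0),\,T_0>t)=u_i(t)$. Hence $u_i(t)$ is nonincreasing, and $P(i\in D_0(0),\,T_0=\infty)=u_i:=\lim_{t\to\infty}u_i(t)$.

*Proof.* Let $m(a,y)=P(i\in D_0(a),\,T_a>t,\,X^a_t=y)$, the probability that a particle starts at $a$ and is alive at $y$ at time $t$. By translation invariance it depends only on $y-a$. Therefore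
$$P(i\in D_0(0),\,T_0>t)=\sum_ym(0,y)=\sum_am(a,0)=P(\text{edge }0\text{ is occupied at time }t)=u_i(t).$$
The third equality holds because an occupied edge carries exactly one living particle, which has exactly one name. The events $\{i\in D_0(0),T_0>t\}$ decrease as $t$ increases, which gives monotonicity and, as $t\to\infty$, the last claim. $\square$

This proves the first sentence of Theorem 1.

## 6. The gap is a nonnegative integer martingale

**Lemma 3.** Let $a<b$. Almost surely, on $\{i\in D_0(a)\cap D_0(b),\ T_a=T_b=\infty\}$, both $X^a$ and $X^b$ jump only finitely many times.

*Proof.* Work on the event $\{i\in D_0(a)\cap D_0(b)\}\in\mathcal F_0$ (multiply all integrands below by its indicator). Let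
$$T=T_a\wedge T_b,\qquad G_t=X^b_{t\wedge T}-X^a_{t\wedge T},\qquad G_0=b-a .$$

**Step 1: $G\ge0$.** This step supplies the bound from below that a single particle lacks. For $t<T$ both particles are alive, so $G_t\ge1$ by (O). At time $T$ at most one of the two moves, by one step, so $G_T\ge0$. In detail: if one of them jumps onto the other, the gap goes from $1$ to $0$; if one of them jumps onto a third particle, the gap changes by one; if a third particle jumps onto one of them, the gap does not change. After $T$, $G$ is constant.

**Step 2: $G$ is a martingale.** Here we use that the two updates on an edge have equal rates. For $s\le T$, particle $a$ jumps by $+1$ at time $s$ exactly when there is a mark of $M^{y,i,+}$ at time $s$, where $y=X^a_{s-}$, with label $U\le r_i(D_{s-}(y))/R$. The same holds for $-1$ with $M^{y,i,-}$. So with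
$$\mathbf 1_y(s,u)=\mathbf 1\{s\le T,\ X^a_{s-}=y,\ i\in D_{s-}(y),\ u\le r_i(D_{s-}(y))/R\},$$
which is adapted and left-continuous in $s$,
$$X^a_{t\wedge T}-a=\sum_y\int_0^t\!\!\int_0^1\mathbf 1_y(s,u)\,\big(M^{y,i,+}-M^{y,i,-}\big)(ds,du).$$
The number of $+$ jumps and the number of $-$ jumps up to time $t\wedge T$ have the *same* compensator $\int_0^{t\wedge T}r_i(D_s(X^a_s))\,ds\le Rt$. Each count minus this compensator is a martingale, and hence so is their difference $X^a_{t\wedge T}-a$. The same holds for $b$, so $G$ is an $(\mathcal F_t)$-martingale. Moreover the expected number of jumps of each particle up to time $t$ is at most $2Rt$, so a.s. there are finitely many jumps in bounded time.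

**Step 3: $G$ freezes, and both particles with it.** This step turns convergence into finitely many jumps. A nonnegative martingale (with right-continuous paths, as here) converges a.s. to a finite limit. Since $G$ is integer valued, it is eventually constant; since its jumps are $\pm1$, it has only finitely many. Up to time $T$, each jump of $X^a$ or of $X^b$ is a jump of $G$, because only one particle moves at a time, so no two moves can cancel in the difference. On $\{T_a=T_b=\infty\}$ we have $T=\infty$, so $X^a$ and $X^b$ jump only finitely many times. $\square$

Nothing was used about how the rate depends on the other features, beyond boundedness and the symmetry between $+$ and $-$.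

## 7. Frozen walls when $u_i>0$, a conserved letter when $u_i=0$

### Proof of Theorem 1(a)

Assume $u_i>0$.

**Step 1: survivors are everywhere.** This step provides the pairs to which Lemma 3 applies. Let $S=\{a:i\in D_0(a),\,T_a=\infty\}$, a translation-equivariant random set. By Lemma 2, $P(0\in S)=u_i>0$. By (E), a.s. $S$ is unbounded in both directions; write $S=\{\dots<a_{-1}<a_0<a_1<\dots\}$.

**Step 2: survivors become walls.** The purpose is to cut $\mathbb Z$ into finite intervals. Apply Lemma 3 to all of the countably many pairs $a<b$: a.s. each $X^{a_k}$ is eventually constant, equal to some $Y_k$. By (O), $Y_k<Y_{k+1}$ for all $k$. Since the $Y_k$ are strictly increasing integers, the sets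
$$I_k=\{Y_k+1,\dots,Y_{k+1}\},\qquad k\in\mathbb Z,$$
partition $\mathbb Z$.

**Step 3: between two walls everything dies.** This step shows that nothing moves between walls after a finite time. Fix $k$. Only finitely many names lie strictly between $a_k$ and $a_{k+1}$, and none of them is in $S$. So there is a finite time $\tau_k$ after which all these particles are dead and particles $a_k,a_{k+1}$ no longer move. By (O), a particle alive after $\tau_k$ on an edge strictly between $Y_k$ and $Y_{k+1}$ would have a name strictly between $a_k$ and $a_{k+1}$. So there is none.

**Step 4: every vertex is frozen.** Let $x\in I_k$. A change of $\eta(x,i)$ is caused by a jump of a particle located on edge $x-1$ or on edge $x$, and both edges lie in $[Y_k,Y_{k+1}]$ because $Y_k+1\le x\le Y_{k+1}$. After $\tau_k$ the only particles in that interval are $a_k$ and $a_{k+1}$, which do not jump. So $\eta_t(x,i)$ is constant for $t\ge\tau_k$. Hence feature $i$ fixates. It does not cluster, since $P(\eta_t(0,i)\ne\eta_t(1,i))=u_i(t)\to u_i>0$. $\square$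

### Proof of Theorem 1(b)

Assume $u_i=0$.

**Step 1: clustering.** A disagreement between $x$ and $y$ forces a disagreement across some edge between them, so by translation invariance $P(\eta_t(x,i)\ne\eta_t(y,i))\le|x-y|\,u_i(t)\to0$.

**Step 2: vertices that settle all settle on one deterministic letter.** From here on assume feature $i$ nondegenerate; we argue by contradiction. Let $A_x$ be the event that $\eta_t(x,i)$ changes only finitely often, let $L_x$ be its limit on $A_x$, and suppose $P(A_0)>0$. On $A_x\cap A_y\cap\{L_x\ne L_y\}$ we have $\eta_t(x,i)\ne\eta_t(y,i)$ for all large $t$, so by Fatou
$$P(A_x\cap A_y\cap\{L_x\ne L_y\})\le\liminf_{t\to\infty}P(\eta_t(x,i)\ne\eta_t(y,i))=0 .$$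
By (E) applied to $\{y:A_y\text{ occurs}\}$, a.s. $A_y$ occurs for infinitely many $y\ge0$. So a.s. all $L_x$ with $A_x$ occurring have a common value $C$. It is translation invariant, hence a.s. equal to a constant $s$.

**Step 3: then vertex $0$ shows $s$ with probability tending to $1$.** We compare vertex $0$ with the first settled vertex to its right. Let $Y=\min\{y\ge0:A_y\text{ occurs}\}$, which is a.s. finite. If $Y=y$ and $\eta_t(0,i)\ne s=L_y$, then $\eta_t(0,i)\ne\eta_t(y,i)$ or $\eta_t(y,i)\ne L_y$. So for every $m$,
$$P(\eta_t(0,i)\ne s)\le P(Y>m)+\sum_{y=0}^m\Big[P(\eta_t(0,i)\ne\eta_t(y,i))+P(A_y,\ \eta_t(y,i)\ne L_y)\Big].$$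
As $t\to\infty$, the first terms in the sum tend to $0$ by Step 1 and the second ones by dominated convergence. So $\limsup_tP(\eta_t(0,i)\ne s)\le P(Y>m)$, and letting $m\to\infty$ gives $P(\eta_t(0,i)=s)\to1$.

**Step 4: contradiction with conservation.** By Lemma 1 the probability $P(\eta_t(0,i)=s)$ equals $\mu(\eta(0,i)=s)$ for all $t$, and this is a constant less than $1$. So $P(A_0)=0$, and by translation invariance $P(A_x)=0$ for all $x$: feature $i$ fluctuates. $\square$

**Remark (the hypotheses).** From a constant initial configuration the system fixates and clusters, so nondegeneracy is needed for "fixation excludes clustering" and for "clustering implies fluctuation". It is not needed for "fluctuation implies clustering": if feature $i$ fluctuates it does not fixate, so $u_i=0$ by (a), so it clusters by (b), and this for every ergodic initial law and all rates $r_i(D)$ as above. Ergodicity cannot be dropped in the second part of (b): for the mixture of "all $1$" and "all $2$" in Section 2, $\mu(\eta(0,i)=s)\le\frac12$ for all $s$ and $u_i=0$, yet nothing ever changes.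

## 8. The dichotomy from $\pi_0$

*Proof of Theorem 2.* The law $\pi_0$ is translation invariant and ergodic, and every feature is nondegenerate. Both $\pi_0$ and the Axelrod dynamics are invariant under permutations of the features, since the rate (2) depends only on $|D|$. So $u_1=\dots=u_F=:u$.

If $u=0$, Theorem 1(b) applied to every feature gives (I). If $u>0$, Theorem 1(a) applied to every feature gives (II). A process cannot both cluster and not cluster, so exactly one of (I), (II) holds.

If the process fluctuates, it does not fixate, so (II) fails, (I) holds, and it clusters. If it fixates, it does not fluctuate, so (I) fails, (II) holds, and it does not cluster. This is the conjecture. Conversely, clustering excludes (II), hence forces (I) and implies fluctuation; non-clustering excludes (I), hence implies fixation. Finally, if $P(\eta_t(0,1)\text{ changes infinitely often})>0$, then the process does not fixate, so (II) fails and (I) holds. $\square$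

The common value of the $u_i$ came from symmetry here. It prevents a mixed situation in which one feature fixates and another fluctuates. Without symmetry of the initial law, another reason is needed, and the Axelrod rates provide one.

## 9. Axelrod rates: a frozen disagreement drags all features along

We now take the rates (2) and any ergodic $\mu$. The point is that the clock of a particle on edge $0$ runs at a rate bounded away from $0$ unless *all* features disagree there.

*Proof of Theorem 3.*

**Step 1: a frozen disagreement sits on a fully disagreeing edge for almost all time.** Let $u_i>0$. By Theorem 1(a), feature $i$ fixates. Let $B_i=\{\eta_\infty(0,i)\ne\eta_\infty(1,i)\}$. Since $\mathbf 1\{i\in D_t(0)\}\to\mathbf 1_{B_i}$ a.s., we get $P(B_i)=\lim_tu_i(t)=u_i$. We claim that a.s. on $B_i$,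
$$\mathrm{Leb}\{t:\ D_t(0)\ne\{1,\dots,F\}\}<\infty .\tag{3}$$
Let $N_t$ be the number of feature-$i$ updates performed on edge $0$ up to time $t$. Its compensator is $\int_0^t\lambda_s\,ds$ with
$$\lambda_t=2r_i(D_t(0))\,\mathbf 1\{i\in D_t(0)\}\le2R .$$
Each such update changes $\eta(0,i)$ or $\eta(1,i)$, and feature $i$ fixates, so $N_\infty<\infty$ a.s. By (C), $\int_0^\infty\lambda_t\,dt<\infty$ a.s. If $i\in D_t(0)$ and $|D_t(0)|<F$, then $F-|D_t(0)|\ge1$ and $|D_t(0)|\le F-1$, so
$$\lambda_t=\frac{F-|D_t(0)|}{F\,|D_t(0)|}\ge\frac1{F(F-1)} .$$
Hence a.s. the set of times $t$ with $i\in D_t(0)$ and $|D_t(0)|<F$ has finite Lebesgue measure. On $B_i$ we have $i\in D_t(0)$ for all large $t$, and (3) follows.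

**Step 2: all $u_j$ are equal.** This replaces the symmetry used for $\pi_0$. Let $u_i>0$ and $j\ne i$. By (3), a.s. on $B_i$ the proportion of times $t\le\mathcal T$ with $j\in D_t(0)$ tends to $1$ as $\mathcal T\to\infty$. Since $u_j(t)\to u_j$, Fatou gives
$$u_j=\lim_{\mathcal T\to\infty}\frac1{\mathcal T}\int_0^{\mathcal T}P(j\in D_t(0))\,dt\ \ge\ E\Big[\liminf_{\mathcal T\to\infty}\frac1{\mathcal T}\int_0^{\mathcal T}\mathbf 1\{j\in D_t(0)\}\,dt\Big]\ \ge\ P(B_i)=u_i>0 .$$
Now $u_j>0$, so the roles can be exchanged and $u_i\ge u_j$. Thus if some $u_i>0$, all are equal; otherwise all are $0$. In both cases $u_1=\dots=u_F=:u$.

**Step 3: the two cases.** It remains to read off the conclusions. If $u=0$, Theorem 1(b) applied to each feature shows that the system clusters and that every nondegenerate feature fluctuates. If $u>0$, Theorem 1(a) applied to each feature shows that the system fixates and does not cluster. In this case $D_t(0)$ is eventually constant, equal to $D_\infty(0)=\{i:\eta_\infty(0,i)\ne\eta_\infty(1,i)\}$. If $i\in D_\infty(0)$, then $B_i$ occurs, and (3) a.s. forces $D_\infty(0)=\{1,\dots,F\}$, since otherwise the set in (3) would contain a half-line. This applies to every $i$, so a.s. $D_\infty(0)$ is either $\emptyset$ or $\{1,\dots,F\}$. Consequently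
$$P(D_\infty(0)=\{1,\dots,F\})=P(1\in D_\infty(0))=P(B_1)=u,\qquad P(D_\infty(0)=\emptyset)=1-u .$$
By translation invariance the same holds at every edge, and there are countably many edges: a.s. any two neighbors in $\eta_\infty$ have identical cultures or cultures differing in all $F$ features, the latter with probability exactly $u$.

If all features are nondegenerate, the case $u=0$ is (I) and the case $u>0$ is (II), and these exclude each other. $\square$
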